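\title{Packing $(1,2^5)$-colorings of subcubic graphs}

\begin{abstract}
We prove that the vertices of a finite graph of maximum degree at most $3$ can be partitioned into one independent set and five sets whose elements are at pairwise distance at least $3$ if and only if no component of the graph is the Petersen graph. The same holds for infinite graphs, and five cannot be replaced by four for infinitely many connected cubic graphs. The proof builds the independent set and a greedy coloring order at the same time. Once this process has started, it either runs to the end or stops at one of three small configurations, which a minimal counterexample cannot contain. The process is started near a shortest cycle.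
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs in this paper are simple, and finite unless we say otherwise. A graph is \emph{subcubic} if its maximum degree is at most $3$. An \emph{$i$-packing} in a graph $G$ is a set of vertices whose pairwise distances in $G$ are at least $i+1$. Thus a $1$-packing is an independent set of $G$, and a $2$-packing is an independent set of the \emph{square} $G^2$, the graph on $V(G)$ that joins distinct vertices at distance at most $2$ in $G$. A \emph{packing $(1^{\ell},2^k)$-coloring} of $G$ is a partition of $V(G)$ into $\ell$ independent sets and $k$ $2$-packings, some of which may be empty. For $k=0$ this is a proper coloring of $G$, and for $\ell=0$ it is a proper coloring of $G^2$. The first mixed case, $\ell=1$, asks how far the chromatic number of $G^2$ drops when one independent set $I$ of $G$ is deleted from $G^2$. Distances are still measured in $G$, so paths through $I$ count.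

A short count shows what to expect. In a subcubic graph a vertex $z$ has up to nine vertices within distance $2$: each neighbor $y$ accounts for itself and for two further vertices. Let $I$ be a maximal independent set, let $z\notin I$, and count only the vertices outside $I$. A neighbor $y\in I$ accounts for at most two of them. A neighbor $y\notin I$ has a neighbor in $I$, so it accounts for itself and at most one more. Hence $G^2[V(G)\setminus I]$ has maximum degree at most $2+2+2=6$, and greedy coloring gives a packing $(1,2^7)$-coloring. Gastineau and Togni proved that every subcubic graph is packing $(1,2^6)$-colorable. For the Petersen graph six is needed: its $2$-packings are single vertices, its independent sets have at most four vertices, and $4+5<10$. This argument needs diameter $2$, and a subcubic graph of diameter at most $2$ has at most $1+9$ vertices, so it is natural to guess that the Petersen graph is the only obstruction. The conjecture posed in \cite{LW} says exactly this: every subcubic graph except the Petersen graph is packing $(1,2^5)$-colorable. The exception has to be read as covering every graph that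 has the Petersen graph as a component, because such a graph is colorable only if that component is. We prove the conjecture.

\begin{theorem}\label{thm:main}
A finite subcubic graph is packing $(1,2^5)$-colorable if and only if no component of it is the Petersen graph.
\end{theorem}

\begin{theorem}\label{thm:infinite}
An infinite subcubic graph is packing $(1,2^5)$-colorable if and only if no component of it is the Petersen graph.
\end{theorem}

With four $2$-packings no finite list of exceptional components suffices.

\begin{proposition}\label{prop:sharp}
There are infinitely many connected cubic graphs that are not packing $(1,2^4)$-colorable.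
\end{proposition}

With five colors, a greedy step needs the count $2+2+2$ to fall to $4$. We obtain this saving by choosing $I$ gradually. At each moment some vertices are committed to $I$, some are postponed (they will be colored last, and are certain to find a free color), and the rest are undecided. Next to the decided region the count is at most $1+2+2=5$, and local choices usually save one more. Section~\ref{sec:prop} shows that the process runs until what is left has degree at most $5$ in the square. Brooks' theorem then finishes the coloring unless a $K_6$ appears, and a $K_6$ forces one of three configurations that we call pieces. Section~\ref{sec:pieces} shows that a minimal counterexample contains no piece, so in it the process cannot even begin. Sections~\ref{sec:girth}--\ref{sec:pentagon} begin it anyway, near a shortest cycle; girths $5$ and $6$ take most of the work. Theorem~\ref{thm:infinite} follows by compactness in Section~\ref{sec:infinite}.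

\medskip
\noindent\textbf{Conventions.} We write $[5]=\{1,\dots,5\}$, $u\sim v$ for adjacency, $N(v)$ for the set of neighbors of $v$, and $N[v]=N(v)\cup\{v\}$. A vertex \emph{sees} the vertices at distance $1$ or $2$ from it. Two distinct vertices do not see each other if and only if they are nonadjacent and have disjoint neighborhoods. A \emph{coloring} of a graph $F$, without further qualification, is a map $\varphi\colon V(F)\to\{0\}\cup[5]$ such that $\varphi^{-1}(0)$ is independent and no two vertices that see each other have the same color in $[5]$; this is a packing $(1,2^5)$-coloring. Distances in a subgraph are at least as large as in the whole graph, so a packing coloring restricts to a packing coloring of every subgraph.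

\section{The Petersen graph, with and without an edge}\label{sec:petersen}

The Petersen graph is the Kneser graph $K(5,2)$: its vertices are the ten $2$-subsets of $[5]$, written $12,13,\dots,45$, and two of them are adjacent when they are disjoint. Two disjoint pairs have no common neighbor, and two intersecting pairs have exactly one, the complement of their union. So any two vertices are joined by exactly one path of length at most $2$, and every $2$-packing has at most one vertex. An independent set is a family of pairwise intersecting pairs, so it is contained in a star $\{ij: j\ne i\}$ or is a triangle $\{ij,jk,ik\}$, and it has at most four elements. Therefore the Petersen graph has no coloring, and neither has any graph with a Petersen component. This proves the ``only if'' part of Theorems~\ref{thm:main} and~\ref{thm:infinite}.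

Let $A$ be the Petersen graph minus the edge $pp'$, where $p=12$ and $p'=34$. Put $x=35$, $y=45$, $x'=15$, $y'=25$ and $q_{xx'}=24$, $q_{xy'}=14$, $q_{yx'}=23$, $q_{yy'}=13$. The edges of $A$ are
\[
p\sim x,y;\qquad p'\sim x',y';\qquad q_{uv}\sim u,v;\qquad q_{xx'}\sim q_{yy'};\qquad q_{xy'}\sim q_{yx'}.
\]
The graph $A$ proves Proposition~\ref{prop:sharp}, and it is also a small graph on which the method of this paper can be watched using all five colors.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Two vertices are at distance at least $3$ in $A$ exactly when their unique path of length at most $2$ in the Petersen graph uses the edge $pp'$. These \emph{far pairs} are $pp'$, $px'$, $py'$, $p'x$, $p'y$. They contain no triangle, so a $2$-packing of $A$ has at most two vertices. Each far pair contains $p$ or $p'$, so at most two far pairs are disjoint.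

Suppose $V(A)$ is partitioned into an independent set $I$ and four $2$-packings. The $2$-packings cover at most $4+2=6$ vertices, so $|I|\ge4$. The four vertices $q_{uv}$ span two disjoint edges, so $I$ contains at most two of them. If $|I|\ge5$, then $I$ is not independent in the Petersen graph, so $p,p'\in I$. Then $I$ avoids $x,y,x',y'$ and needs three vertices $q_{uv}$, which is impossible. So $|I|=4$, and two of the $2$-packings are disjoint far pairs. Exchanging $x$ with $y$, or $x'$ with $y'$, extends to an automorphism of $A$, so we may take these pairs to be $px'$ and $p'x$. Then $I$ consists of $y$, $y'$ and two vertices $q_{uv}$. But $q_{xx'}$ is the only one adjacent to neither $y$ nor $y'$, a contradiction.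

Thus no graph that contains $A$ as a subgraph is packing $(1,2^4)$-colorable. For $k\ge2$ take $k$ disjoint copies of $A$ and join $p'$ of each copy to $p$ of the next one, cyclically. This is a connected cubic graph on $10k$ vertices.
\end{proof}

\begin{example}\label{ex:run}
We color $A$ with $0,1,\dots,5$. All vertices are undecided at first. Give $0$ to $x$ and $y$. Now $p$ sees only four undecided vertices, the $q_{uv}$. Whatever happens to them, $p$ can be colored after them, so we postpone $p$ and forget it.

Next consider $z=q_{xx'}$. Its neighbor $x$ is decided, and since $p$ is also decided, $x$ accounts for only one undecided vertex, $q_{xy'}$. Give $0$ to the neighbor $x'$, which then accounts for $p'$ and $q_{yx'}$. The third neighbor $q_{yy'}$ cannot get $0$, and it accounts for itself and $y'$. The total is $1+2+2=5$, one too many. The remedy lies at distance $2$ from $z$: give $0$ to $y'$ as well. Now $z$ sees the four undecided vertices $q_{xy'},p',q_{yx'},q_{yy'}$, and we postpone it. Then $q_{yy'}$ sees only $q_{yx'},q_{xy'},p'$, and we postpone it too. Three undecided vertices remain. Coloring them first and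 then the postponed vertices in reverse order gives
\[
p'\mapsto1,\quad q_{xy'}\mapsto2,\quad q_{yx'}\mapsto3,\quad q_{yy'}\mapsto4,\quad q_{xx'}\mapsto5,\quad p\mapsto1,
\]
with $0$ on $x,y,x',y'$.
\end{example}

Two features of the example recur throughout. The vertex $p$ of degree $2$ let the process begin. After that, each step had a discount from a decided neighbor, and one more unit had to be found in the local structure.

\section{Stages}\label{sec:stages}

We use two theorems on proper colorings. A \emph{block} of a graph is a maximal connected subgraph without a cut vertex.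

\begin{theorem}[Brooks]\label{thm:brooks}
A connected graph of maximum degree at most $5$, other than $K_6$, has a proper coloring with $5$ colors.
\end{theorem}

\begin{theorem}[Erd\H{o}s--Rubin--Taylor; Borodin]\label{thm:ert}
Let $R$ be a connected graph with a block that is neither a complete graph nor an odd cycle. If each vertex $v$ has a list of at least $\deg_R(v)$ colors, then $R$ has a proper coloring in which every vertex gets a color from its list.
\end{theorem}

Call a graph \emph{flexible} if it has an even number of vertices, has a Hamiltonian cycle, and is not complete. A flexible graph is a single block that is neither complete nor an odd cycle, so Theorem~\ref{thm:ert} applies to it. This is the only case we need. On four vertices, the flexible graphs are the $4$-cycle and $K_4$ minus an edge.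

Let $F$ be a subcubic graph.

\begin{definition}\label{def:stage}
A \emph{prestage} of $F$ is a partition $(I,L,U)$ of $V(F)$, with empty parts allowed, such that $I$ is independent and
\begin{enumerate}
\item[(S1)] for every $S\subseteq U$, every proper $[5]$-coloring of $F^2[S]$ extends to a proper $[5]$-coloring of $F^2[S\cup L]$.
\end{enumerate}
We write $W=I\cup L$. A \emph{stage} is a prestage such that
\begin{enumerate}
\item[(S2)] every vertex of $W$ has at most two neighbors in $U$.
\end{enumerate}
\end{definition}

The vertices of $I$ will get color $0$, those of $L$ are colored late, and those of $U$ are undecided. Condition (S1) ranges over all $S\subseteq U$ because we do not yet know which undecided vertices will get color $0$. Condition (S2) is the source of the discount. The partition $(\emptyset,\emptyset,V(F))$ is a stage.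

A vertex of $U$ is \emph{blocked} if it has a neighbor in $I$, and \emph{open} otherwise. The \emph{load} $n(z)$ of $z\in U$ is the number of vertices of $U$ that $z$ sees. For a neighbor $y$ of $z$, the \emph{contribution} of $y$ is $C_z(y)=N[y]\cap(U\setminus\{z\})$, written $C(y)$ when $z$ is understood. Then $n(z)=\bigl|\bigcup_{y\in N(z)}C_z(y)\bigr|$.

\begin{lemma}\label{lem:ops}
Each of the following operations turns a prestage into a prestage.
\begin{itemize}
\item \emph{Commit} an open vertex: move it from $U$ to $I$.
\item \emph{Peel} a vertex $z\in U$ with $n(z)\le4$: move it to $L$.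
\item \emph{Peel a set} $R\subseteq U$ such that $F^2[R]$ is flexible and $n(r)\le5$ for all $r\in R$: move $R$ to $L$.
\end{itemize}
\end{lemma}

\begin{proof}
Committing an open vertex keeps $I$ independent and only removes sets $S$ from (S1). For a peeled vertex $z$, let $S\subseteq U\setminus\{z\}$ be properly colored. The vertex $z$ sees at most four vertices of $S$, so we can color it, and then apply (S1) to $S\cup\{z\}$. For a peeled set $R$, let $S\subseteq U\setminus R$ be properly colored and let $d(r)$ be the degree of $r$ in $F^2[R]$. The vertex $r$ sees at most $n(r)-d(r)$ vertices of $S$, so it has at least $5-n(r)+d(r)\ge d(r)$ free colors. Theorem~\ref{thm:ert} colors $R$, and we apply (S1) to $S\cup R$.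
\end{proof}

A \emph{move} is a sequence of these operations applied to a stage. The intermediate partitions are prestages, and (S2) is checked only at the end. For $z\in U$ and $y\in N(z)$, to \emph{settle} $y$ means to commit $y$ if $y$ is an open vertex of $U$, and to do nothing otherwise. After that, $y$ lies in $W$ or is blocked.

\begin{lemma}\label{lem:rules}
During a move, the sets $C_z(y)$ never grow, and for $z\in U$ and $y\in N(z)$:
\begin{enumerate}
\item[(R1)] if $y\in W$ or $y$ is blocked, in particular if $y$ has been settled, then $|C_z(y)|\le2$;
\item[(R2)] if $y$ was in $W$ before the move, then $|C_z(y)|\le1$.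
\end{enumerate}
Moreover:
\begin{enumerate}
\item[(R3)] the move ends in a stage if every vertex that was moved has degree at most $2$ or has a neighbor in the final set $W$.
\end{enumerate}
\end{lemma}

\begin{proof}
The set $U$ only shrinks. If $y\in W$, then $C_z(y)\subseteq N(y)\setminus\{z\}$. If $y\in U$ has a neighbor $i\in I$, then $C_z(y)\subseteq N[y]\setminus\{z,i\}$, and $z\ne i$. Both sets have at most two elements. If $y$ was in $W$ before the move, then by (S2) it had at most two neighbors in $U$, and $z$ is one of them. For (R3), the old vertices of $W$ keep property (S2), and the new ones have it by assumption.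
\end{proof}

\section{Propagation}\label{sec:prop}

The process can get stuck. The following configurations are where it does; see Figure~\ref{fig:pieces}.

\begin{definition}\label{def:piece}
A \emph{piece} of $F$ is a set of distinct vertices with adjacencies of one of the following three types, in which the \emph{ports} (the vertices named $p$) are pairwise nonadjacent.
\begin{enumerate}
\item[(a)] A $6$-cycle $z_1\cdots z_6$, and ports $p_1,p_2,p_3$ with $p_i\sim z_i,z_{i+3}$.
\item[(b)] Vertices $o_1,\dots,o_4$ and $e_{ij}$ $(1\le i<j\le4)$ with $e_{ij}\sim o_i,o_j$, and ports $p_1\sim e_{12},e_{34}$; $p_2\sim e_{13},e_{24}$; $p_3\sim e_{14},e_{23}$.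
\item[(c)] An $8$-cycle $x_0\cdots x_7$ with chords $x_0x_4$ and $x_2x_6$, and ports $p\sim x_1,x_5$; $p'\sim x_3,x_7$.
\end{enumerate}
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.92,
 v/.style={circle,draw,fill=white,inner sep=0pt,minimum size=4.6mm,font=\scriptsize},
 port/.style={v,fill=black!20}]
\begin{scope}
\foreach \k in {1,...,6} \node[v] (z\k) at ({150-60*\k}:1.6) {$z_{\k}$};
\node[port] (a1) at (90:0.75) {$p_1$};
\node[port] (a2) at (210:0.75) {$p_2$};
\node[port] (a3) at (330:0.75) {$p_3$};
\draw (z1)--(z2)--(z3)--(z4)--(z5)--(z6)--(z1) (z1)--(a1)--(z4) (z5)--(a2)--(z2) (z3)--(a3)--(z6);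
\node at (0,-2.4) {(a)};
\end{scope}
\begin{scope}[xshift=4.3cm]
\node[v] (o1) at (0,0) {$o_1$};
\foreach \k/\t in {2/90,3/210,4/330} {\node[v] (o\k) at (\t:1.8) {$o_{\k}$}; \node[v] (e1\k) at (\t:0.95) {$e_{1\k}$};}
\foreach \k/\t in {23/150,34/270,24/30} \node[v] (e\k) at (\t:1.8) {$e_{\k}$};
\foreach \k/\t in {1/290,2/50,3/170} \node[port] (b\k) at (\t:1.05) {$p_{\k}$};
\draw (o2)--(e23)--(o3)--(e34)--(o4)--(e24)--(o2) (o1)--(e12)--(o2) (o1)--(e13)--(o3) (o1)--(e14)--(o4) (b1)--(e34) (b2)--(e24) (b3)--(e23);
\draw (e12) to[bend left=25] (b1);
\draw (e13) to[bend left=25] (b2);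
\draw (e14) to[bend left=25] (b3);
\node at (0,-2.4) {(b)};
\end{scope}
\begin{scope}[xshift=8.6cm]
\foreach \k in {0,...,7} \node[v] (x\k) at ({90-45*\k}:1.7) {$x_{\k}$};
\node[port] (c1) at (45:0.85) {$p$};
\node[port] (c2) at (135:0.85) {$p'$};
\draw (x0)--(x1)--(x2)--(x3)--(x4)--(x5)--(x6)--(x7)--(x0) (x0)--(x4) (x2)--(x6) (x1)--(c1)--(x5) (x7)--(c2)--(x3);
\node at (0,-2.4) {(c)};
\end{scope}
\end{tikzpicture}
\caption{The three pieces. White vertices have all three neighbors inside the piece. Each shaded port has two neighbors inside and at most one outside. Crossings of edges are not vertices.}\label{fig:pieces}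
\end{figure}

Every vertex of a piece other than a port has three neighbors in the piece. Hence a piece induces exactly the listed edges, and only ports can have neighbors outside it, at most one each. A piece of an induced subgraph of $F$ is a piece of $F$.

No coloring of a piece gives $0$ to all ports. Indeed, the neighbors of the ports must then be nonzero. In (a) and (b) these are six vertices that see one another. In (c) they are $x_1,x_3,x_5,x_7$; one end of each chord is also nonzero, and again these six vertices see one another. So the second alternative in the next lemma cannot be dropped.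

\begin{lemma}[Propagation]\label{lem:prop}
Let $(I_0,L_0,U_0)$ be a stage of a subcubic graph $F$ such that every component of $F$ meets $I_0\cup L_0$. Then $F$ has a coloring that is $0$ on $I_0$ and nonzero on $L_0$, or $F$ contains a piece with no port in $L_0$.
\end{lemma}

\begin{proof}
Among the stages $(I,L,U)$ with $I\supseteq I_0$ and $L\supseteq L_0$, choose one with $|U|$ minimum. If $U=\emptyset$, then (S1) with $S=\emptyset$ colors $L$, and we give $0$ to $I$. So let $U\ne\emptyset$. A nonempty move that ends in a stage contradicts the choice of $|U|$; we call it \emph{progress}. We first determine the components of $F[U]$ by excluding progress, and then color what is left with Brooks' theorem.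

\medskip\noindent\textbf{Step 1: the boundary.} Let $z\in U$ have a neighbor $p\in W$. If $N(p)\cap U=\{z\}$, settle the other neighbors of $z$; then $n(z)\le0+2+2$, and we peel $z$. If $z$ has two neighbors in $W$, settle the third one, if any; then $n(z)\le1+1+2$ by (R2) and (R1), and we peel $z$. If $z$ is open, commit it. In each case (R3) holds, because $z\sim p$ and the other moved vertices are adjacent to $z$. So none of these cases occurs.

Let $B$ be the set of vertices of $U$ with a neighbor in $W$, and let $O=U\setminus B$. We have shown that each $z\in B$ has exactly one neighbor $p(z)$ in $W$, that $p(z)\in I$, and that $p(z)$ has exactly two neighbors in $U$, namely $z$ and a \emph{partner} $z^*\in B$. Then $p(z^*)=p(z)$ and $z^{**}=z$, and $C_z(p(z))\subseteq\{z^*\}$ throughout any move. Vertices of $L$ have no neighbors in $U$. Vertices of $O$ have no neighbors in $W$; in particular they are open, and during a move a vertex of $O$ can be blocked only by a vertex committed in that move. If $z\in B$ has degree at most $2$, we settle its other neighbor, if any, get $n(z)\le1+2$, and peel $z$. So every $z\in B$ has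 exactly two neighbors in $U$.

Settling both of these neighbors gives $n(z)\le1+2+2$. Each of the following steps saves the missing unit in one local situation.

\medskip\noindent\textbf{Step 2.} \emph{The two $U$-neighbors $a,b$ of a vertex $z\in B$ are nonadjacent.} Suppose $a\sim b$. If $a,b\in B$, their third neighbors are in $W$, so $z$ sees at most $z^*,a,b$ in $U$. Otherwise let $a\in O$, commit $a$, and let $a',b'$ be the third neighbors of $a,b$, if they exist. Then $C(a)\subseteq\{b,a'\}$ and $C(b)\subseteq\{b,b'\}$, so $z$ sees at most $z^*,b,a',b'$. In both cases we peel $z$, which is progress.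

\medskip\noindent\textbf{Step 3.} \emph{If $z,z'\in B$ are adjacent, then the other $U$-neighbor $a$ of $z'$ is in $B$.} This is the move of Example~\ref{ex:run}. Suppose $a\in O$, and let $b$ be the other $U$-neighbor of $z$. Commit $a$ and settle $b$. Now $C_z(z')=\{z'\}$, so $n(z)\le1+1+2$; peel $z$. Then $C_{z'}(z)\subseteq\{b\}$, $|C_{z'}(p(z'))|\le1$ and $|C_{z'}(a)|\le2$; peel $z'$. For (R3): $a\sim z'$, $b\sim z$, and $z,z'$ have neighbors in $I$.

\medskip
By Step 3, a vertex of $B$ with one neighbor in $B$ has both $U$-neighbors in $B$. So a component of $F[U]$ that contains two adjacent vertices of $B$ is a cycle consisting of vertices of $B$. If its length is at most $4$, a vertex $z$ on it has $n(z)\le1+3$ and can be peeled. So its length is at least $5$; we call such a component a \emph{ring}.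

Let $D$ be a component of $F[U]$ that is not a ring. The component of $F$ that contains $D$ meets $W$, so $D$ contains a vertex of $B$; this is where the hypothesis on components is used. The set $B\cap D$ is independent, so each $z\in B\cap D$ has two neighbors in $O$, which are nonadjacent by Step 2. We now ask how many neighbors in $B$ a vertex of $O\cap D$ can have.

\medskip\noindent\textbf{Step 4.} \emph{If $a\in O\cap D$ has a neighbor $z\in B$, then $\deg a=3$.} Otherwise commit $a$ and settle the other $U$-neighbor of $z$. Then $n(z)\le1+1+2$; peel $z$.

\medskip\noindent\textbf{Step 5.} \emph{No $a\in O\cap D$ has exactly one neighbor in $B$.} Suppose $z$ is the only one. Let $a_1,a_2\in O$ be the other neighbors of $a$, and let $b\in O$ be the other $U$-neighbor of $z$. Since $b\not\sim a$, we have $b\notin\{a_1,a_2\}$.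

Let $a_1\not\sim a_2$. Commit $a_1$ and $a_2$, and settle $b$. Then $C_z(a)=\{a\}$, so $n(z)\le1+1+2$; peel $z$. Now $C_a(z)\subseteq\{b\}$ and $|C_a(a_i)|\le2$. If $b$ is still in $U$, it is blocked by $a_1$ or $a_2$, so it already lies in $C_a(a_1)\cup C_a(a_2)$. Hence $n(a)\le4$; peel $a$.

Let $a_1\sim a_2$, and let $a_1',a_2'$ be the third neighbors of $a_1,a_2$, if they exist. Commit $a_1$ and settle $b$. In $U$ the vertex $a$ sees at most $z,a_2,a_1',a_2'$ and $b$. If $b$ is still in $U$, it is blocked by $a_1$, so $b=a_1'$. Hence $n(a)\le4$; peel $a$. Now $C_z(a)\subseteq\{a_2\}$, so $n(z)\le1+1+2$; peel $z$.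

In both cases (R3) holds: $a_i\sim a$, $b\sim z$, $a\sim z$ and $z\sim p(z)$.

\medskip\noindent\textbf{Step 6.} \emph{Let $a\in O\cap D$ have exactly two neighbors $z,z'$ in $B$ and third neighbor $a'\in O$. Let $b,c\in O$ be the other $U$-neighbors of $z,z'$. Then $b\ne c$, $b\sim c$, $b\not\sim a'$ and $c\not\sim a'$.} Suppose the conclusion fails. By Step 2, $b,c\ne a'$. Commit $a'$, then settle $b$, then settle $c$. In $U$ the vertex $a$ sees at most $z$, $z'$, the vertices of $N(a')\setminus\{a\}$, and those of $b,c$ that are still in $U$. We show that the latter lie in $N(a')$. If $b\in U$, then $b$ was blocked by $a'$. If $c\in U$ and $c\ne b$, then $c$ was blocked by $a'$ or by $b\in I$. In the second case $b\ne c$, $b\sim c$, and $b\not\sim a'$ since $I$ is independent, so the conclusion can fail only through $c\sim a'$. Hence $n(a)\le4$; peel $a$. Now $C_z(a)\subseteq\{z'\}$, so $n(z)\le1+1+2$; peel $z$. Then $C_{z'}(a)=\emptyset$, so $n(z')\le1+0+2$; peel $z'$. For (R3): $a'\sim a$, $b\sim z$, $c\sim z'$, $a\sim z$, and $z,z'$ have neighbors in $I$.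

\medskip\noindent\textbf{Step 7: the components that are not rings.} Suppose $D$ contains a vertex $a$ as in Step 6. The vertex $b$ has the neighbor $z\in B$ and the neighbor $c\in O$, so by Steps 4 and 5 it has a third neighbor $y$, and $y\in B$. Apply Step 6 to $b$: the other $U$-neighbors of $z$ and $y$ are adjacent. The first is $a$, and the only neighbor of $a$ in $O$ is $a'$, so $y\sim a'$. The same argument for $c$ gives a third neighbor $y'\in B$ of $c$ with $y'\sim a'$. We have $y\ne z'$ because $z'\not\sim b$, and $y'\ne z$ because $z\not\sim c$. Also $y\ne y'$, since otherwise $y$ has the four neighbors $b,c,a',p(y)$. So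
\[
(x_0,\dots,x_7)=(a,z,b,y,a',y',c,z')
\]
is an $8$-cycle with chords $x_0x_4$ and $x_2x_6$, in which the even-indexed vertices lie in $O$ and the odd-indexed ones in $B$. All $U$-neighbors of these vertices are on the cycle, so the cycle spans $D$. We call $D$ an \emph{octagon}.

If $D$ contains no such $a$, then by Steps 4 and 5 every vertex of $O\cap D$ with a neighbor in $B$ has three neighbors in $B$. Since $D$ is connected and meets $B$, it is bipartite with parts $B\cap D$ and $O\cap D$, whose vertices have degree $2$ and $3$ in $D$. Thus $D$ arises from a loopless cubic multigraph $M_D$ on $O\cap D$ by subdividing each edge once, and $B\cap D$ is the edge set of $M_D$. We call $D$ a \emph{subdivision}.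

\medskip\noindent\textbf{Step 8: the last coloring.} Let $J$ consist of all $O$-vertices of subdivisions and of the vertices $x_0,x_2$ of each octagon. The set $J$ is independent and has no neighbor in $W$, so $I\cup J$ is independent. Let $S=U\setminus J$ and $H=F^2[S]$. Two vertices of $U$ that see each other are joined by a path of length at most $2$ in $F[U]$, or have a common neighbor in $W$; in the second case they are partners. In particular:
\begin{enumerate}
\item[$(\dagger)$] a vertex of $S$ has at most one $H$-neighbor outside its component of $F[U]$.
\end{enumerate}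
The maximum degree of $H$ is at most $5$. A vertex of a ring sees its partner and at most four vertices of the ring. A $B$-vertex of a subdivision sees its partner and at most two vertices of $S$ through each of its two $O$-neighbors. An octagon has six vertices in $S$. Of these, $x_4$ and $x_6$ have no partner, so they have at most five $H$-neighbors. For odd $i$, the vertices $x_i$ and $x_{i+4}$ (indices mod $8$) are nonadjacent with no common neighbor in $U$, so $x_i$ has at most four $H$-neighbors besides its partner.

If no component of $H$ is $K_6$, then Theorem~\ref{thm:brooks} colors $H$ with $[5]$, (S1) extends this to $L$, and we give $0$ to $I\cup J$. This is the desired coloring. So let $Q$ be a component of $H$ that is a $K_6$, and let $D$ be a component of $F[U]$ that meets $Q$. The set $S\cap D$ is connected in $H$: a ring is connected, the line graph of the connected multigraph $M_D$ is connected, and in an octagon $x_6$ is adjacent to $x_5,x_7$ and sees $x_4$ through $x_5$ and $x_1,x_3$ through $x_2$. So $S\cap D\subseteq Q$. If $|S\cap D|\ge2$, then $(\dagger)$ leaves no room for a vertex of $Q$ outside $D$, and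 $Q=S\cap D$. This applies in all three cases: a ring has at least five vertices, an octagon has six vertices in $S$, and a cubic multigraph has at least three edges.

If $D$ is a ring, it has length $6$. Antipodal vertices have distance $3$ in $F[U]$, so they are partners. The ring and the three vertices $p(z)$ form a piece of type (a).

If $D$ is a subdivision, then $M_D$ has six edges and four vertices. If $z,z'$ were parallel edges of $M_D$, then $z$ would see in $S$ at most $z'$, the third edge at each of its two ends, and $z^*$, fewer than five vertices. So $M_D$ is simple, $M_D=K_4$, and opposite edges are partners. This is a piece of type (b).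

If $D$ is an octagon, then $x_1^*=x_5$ and $x_3^*=x_7$. This is a piece of type (c).

In each case the ports are distinct, since each vertex $p(z)$ has only two neighbors in $U$. They lie in $I$, so they are pairwise nonadjacent and not in $L_0$.
\end{proof}

\section{A minimal counterexample contains no piece}\label{sec:pieces}

Suppose the ``if'' part of Theorem~\ref{thm:main} fails. For the rest of the proof, $G$ is a subcubic graph without Petersen component and without coloring, with $|V(G)|$ minimum. Colorings of components combine, so $G$ is connected, and every smaller connected subcubic graph other than the Petersen graph has a coloring. Since $G$ is connected, a nonempty vertex set that contains all neighbors of its elements is $V(G)$.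

A piece cannot be colored with all ports $0$, but it has many colorings with all ports nonzero. We color $G$ minus the piece by minimality and show that one of these colorings matches. The worst case is that all three ports have the same outside neighbor. For type (a) the graph is then the Petersen graph, and for type (b) it is the following one.

\begin{lemma}\label{lem:heawood}
Let $H_{14}$ be the Heawood graph, with vertices $s_i,t_i$ $(i\in\mathbb Z_6)$, $f,f'$ and edges $s_is_{i+1}$, $s_it_i$, $t_it_{i+3}$, $f\sim t_0,t_2,t_4$ and $f'\sim t_1,t_3,t_5$. Then $H_{14}$ has a coloring, so $G\ne H_{14}$.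
\end{lemma}

\begin{proof}
Give $0$ to the independent set $\{s_0,s_3,f,f'\}$, and give one color each to the pairs $t_0t_1$, $t_2t_3$, $t_4t_5$, $s_1s_4$, $s_2s_5$. For even $i$, $N(t_i)=\{s_i,t_{i+3},f\}$ and $N(t_{i+1})=\{s_{i+1},t_{i+4},f'\}$, and for all $i$, $N(s_i)=\{s_{i-1},s_{i+1},t_i\}$ and $N(s_{i+3})=\{s_{i+2},s_{i+4},t_{i+3}\}$. So each pair is nonadjacent with disjoint neighborhoods.
\end{proof}

We will choose distinct colors from short lists. By Hall's theorem:
\begin{enumerate}
\item[$(\ast)$] three lists of size at least $2$ have distinct representatives unless they are the same $2$-set, and two nonempty lists have distinct representatives unless they are the same singleton.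
\end{enumerate}

\begin{lemma}\label{lem:nopiece}
$G$ contains no piece.
\end{lemma}

\begin{proof}
Let $P$ be a piece of $G$. For each port $p_i$ let $w_i$ be its neighbor outside $P$, if there is one. Every component of $G-P$ contains some $w_i$, which has degree at most $2$ there. So no component of $G-P$ is the Petersen graph, and $G-P$ has a coloring by minimality. Choose a coloring $\psi$ of $G-P$ with as many zeros as possible. Then every nonzero vertex has a neighbor in $G-P$ of color $0$, since otherwise it could be recolored $0$. Let $F_i$ be the set of nonzero colors on $N_{G-P}[w_i]$, and $F_i=\emptyset$ if $w_i$ does not exist. The set $N_{G-P}[w_i]$ has at most three vertices and contains a zero, so $|F_i|\le2$. If $w_i=w_j$ for some $j\ne i$, it has at most two vertices, so $|F_i|\le1$.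

Let $\varphi$ be a coloring of $G[P]$ with all ports nonzero. We say $\varphi$ \emph{fits} if
\begin{enumerate}
\item[(F1)] $\varphi(p_i)\notin F_i$;
\item[(F2)] $\varphi(v)\ne\psi(w_i)$ for every nonzero neighbor $v\in P$ of $p_i$, if $w_i$ exists;
\item[(F3)] $\varphi(p_i)\ne\varphi(p_j)$ whenever $i\ne j$ and $w_i=w_j$.
\end{enumerate}
Then $\varphi\cup\psi$ is a coloring of $G$. Indeed, the edges $p_iw_i$ have a nonzero end. Two vertices outside $P$ have no common neighbor in $P$. A path of length $2$ that joins two vertices of $P$ through the outside has the form $p_iwp_j$, which is (F3). A path of length at most $2$ from $P$ to $G-P$ has the form $p_iw_i$, $p_iw_iu$ or $vp_iw_i$, which is (F1) and (F2). It remains to find a fitting $\varphi$. In types (a) and (b) we split $[5]=X\cup T$ with $|X|=2$, $|T|=3$, and color the ports from $X$. If $X\ne F_i$, then $X\setminus F_i\ne\emptyset$. The ports have pairwise distance at least $3$ in $G[P]$, so they may repeat colors, subject to (F3).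

\medskip\noindent\emph{Type (a).} Give $0$ to $z_1,z_3,z_5$. The only nonzero neighbor of $p_i$ in $P$ is $q_i$, where $q_1=z_4$, $q_2=z_2$, $q_3=z_6$. Any bijection of $\{q_1,q_2,q_3\}$ onto $T$, together with any colors from $X$ on the ports, colors $G[P]$. Condition (F2) forbids at most one color at each $q_i$, so by $(\ast)$ it can be met unless
\[
\psi(w_1)=\psi(w_2)=\psi(w_3)\in T.\tag{$\ddagger$}
\]

Suppose first that the existing $w_i$ are pairwise distinct. If all three exist and have the same color $\kappa\ne0$, choose $X\ni\kappa$ with $X\notin\{F_1,F_2,F_3\}$; four $2$-sets contain $\kappa$, so this is possible. Otherwise choose any $X\notin\{F_1,F_2,F_3\}$. Then $(\ddagger)$ fails, and we pick $\varphi(p_i)\in X\setminus F_i$.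

Suppose next that $w_i=w_j=w$ and that $w_k$ is different or missing. Now $p_i,p_j$ need both colors of $X$, so $X$ must avoid $F_i$, and we cannot escape $(\ddagger)$ by putting $\psi(w)$ into $X$. We change $\psi$ instead. If $\psi(w)=\psi(w_k)\ne0$, then $w$ has exactly one neighbor $u$ in $G-P$, and $\psi(u)=0$. In $G-P$ the vertex $w$ sees only $u$ and at most two other neighbors of $u$. Recolor $w$ with a nonzero color different from their colors and from $\psi(w_k)$. The number of zeros is unchanged, so the bounds on the recomputed sets $F_1,F_2,F_3$ still hold, and $(\ddagger)$ now fails for every $T$. Since $|F_i|\le1$, at least six $2$-sets avoid $F_i=F_j$. Choose $X\ne F_k$ among them, give $p_i,p_j$ the two colors of $X$, and pick $\varphi(p_k)\in X\setminus F_k$.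

Suppose finally that $w_1=w_2=w_3=w$. Then $V(G)=P\cup\{w\}$, and
\[
w\mapsto12,\quad (p_1,p_2,p_3)\mapsto(34,45,35),\quad (z_1,\dots,z_6)\mapsto(15,23,14,25,13,24)
\]
sends each of the $15$ edges to a pair of disjoint sets. So $G$ is the Petersen graph, which is excluded.

\medskip\noindent\emph{Type (b).} If $w_1=w_2=w_3=w$, then $V(G)=P\cup\{w\}$, and $G\cong H_{14}$ via $w\mapsto f$, $(p_1,p_2,p_3)\mapsto(t_4,t_0,t_2)$, $(o_1,o_2,o_3,o_4)\mapsto(f',s_1,s_3,s_5)$, $(e_{12},e_{13},e_{14})\mapsto(t_1,t_3,t_5)$, $(e_{23},e_{34},e_{24})\mapsto(s_2,s_4,s_0)$. This contradicts Lemma~\ref{lem:heawood}.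

Otherwise choose $X$ and the colors of the ports so that (F1) and (F3) hold. If the existing $w_i$ are distinct, take $X\notin\{F_1,F_2,F_3\}$ and $\varphi(p_i)\in X\setminus F_i$. If $w_i=w_j$ and $w_k$ is different or missing, take $X\cap F_i=\emptyset$, $X\ne F_k$, $\{\varphi(p_i),\varphi(p_j)\}=X$ and $\varphi(p_k)\in X\setminus F_k$. Give $0$ to the independent set $\{o_1,e_{23},e_{24},e_{34}\}$, and give $o_2,o_3,o_4$ the three colors of $T$. It remains to color $e_{12},e_{13},e_{14}$ with nonzero colors. In $G[P]$ the nonzero vertices seen by $e_{1,i+1}$ are $o_{i+1}$, $p_i$ and the other two vertices $e_{1j}$, and $e_{1,i+1}$ is the only nonzero neighbor of $p_i$ in $P$. So we need distinct representatives of three lists, the complements in $[5]$ of the sets $\{\varphi(o_{i+1}),\varphi(p_i),\psi(w_i)\}$, $i=1,2,3$. By $(\ast)$ they exist unless these three sets are the same $3$-subset of $[5]$. That subset would contain the colors of $o_2,o_3,o_4$, so it would be $T$, but it contains $\varphi(p_1)\notin T$.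

\medskip\noindent\emph{Type (c).} Write $w,F$ and $w',F'$ for the data of $p$ and $p'$. Give $0$ to the independent set $\{x_0,x_3,x_5\}$, give five distinct colors to $x_1,x_2,x_4,x_6,x_7$, and put $\varphi(p)=\varphi(x_7)=\alpha$, $\varphi(p')=\varphi(x_1)=\beta$. In $G[P]$ the nonzero vertices seen by $p$ are $x_1,x_2,x_4,x_6$, and those seen by $p'$ are $x_7,x_2,x_4,x_6$. So $\varphi$ colors $G[P]$. It fits if $\alpha\ne\beta$, $\alpha\notin F\cup\{\psi(w')\}$ and $\beta\notin F'\cup\{\psi(w)\}$. At least two colors are allowed for each of $\alpha$ and $\beta$, so distinct choices exist.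
\end{proof}

This lemma is the only place where the connected graph $G$ is compared with smaller graphs through minimality, and the last case of type (a) is the only place where we use that $G$ is not the Petersen graph.

A \emph{start} is a stage of $G$ with $W\ne\emptyset$. As $G$ is connected, Lemmas~\ref{lem:prop} and~\ref{lem:nopiece} give the statement on which the rest of the proof relies.

\begin{corollary}\label{cor:nostart}
$G$ has no start.
\end{corollary}

All moves in $G$ below begin at the stage $(\emptyset,\emptyset,V(G))$. There is no decided region yet, so (R2) is not available, and the savings must come from low degrees or from cycles.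

\section{Degrees, bridges and girth}\label{sec:girth}

\begin{lemma}\label{lem:cubic}
$G$ is cubic.
\end{lemma}

\begin{proof}
In any subcubic graph, let $r$ have degree at most $2$. Settle the neighbors of $r$. Then $n(r)\le2+2$; peel $r$. By (R3) this is a stage with $r\in L$, and in $G$ it would be a start.
\end{proof}

\begin{lemma}\label{lem:bridge}
$G$ has no bridge.
\end{lemma}

\begin{proof}
Let $uv$ be a bridge and let $G_u\ni u$, $G_v\ni v$ be the components of $G-uv$. They are induced subgraphs of $G$, so they contain no piece. In $G_u$ the vertex $u$ has degree at most $2$; the stage from the proof of Lemma~\ref{lem:cubic} with $r=u$ and Lemma~\ref{lem:prop} give a coloring of $G_u$ in which $u$ is nonzero. In $G_v$, the partition with $I=\{v\}$ and $L=\emptyset$ is a stage because $v$ has degree at most $2$, so $G_v$ has a coloring in which $v$ has color $0$. Permute $[5]$ on $G_v$ so that the two neighbors of $v$ in $G_v$ avoid the color of $u$. A pair of vertices on opposite sides of the bridge that see each other contains $v$, or consists of $u$ and a neighbor of $v$. So the two colorings combine to a coloring of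 $G$.
\end{proof}

We use this lemma in the form: no vertex set of $G$ has exactly one edge leaving it.

On a very short cycle, some vertex is reached along two different short paths and is counted only once in the load.

\begin{lemma}\label{lem:triangle}
$G$ has no triangle.
\end{lemma}

\begin{proof}
Let $c_1c_2c_3$ be a triangle and $d_i$ the third neighbor of $c_i$; the $d_i$ may coincide. Commit $c_1$. If $d_3\ne d_1$, then $d_3\not\sim c_1$, and we commit $d_3$. Settle $d_2$. For $c_2$ we have $C(c_1)\cup C(c_3)\subseteq\{c_3,d_1\}$ and $|C(d_2)|\le2$; peel $c_2$. For $c_3$ we have $C(c_1)\subseteq\{d_1\}$, $C(c_2)\subseteq\{d_2\}$, and $|C(d_3)|\le2$ because $d_3$ is committed or equals $d_1$, which $c_1$ blocks; peel $c_3$. All $c_i$ are now in $W$, and every moved vertex is adjacent to one of them. This is a start.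
\end{proof}

\begin{lemma}\label{lem:square}
$G$ has no $4$-cycle.
\end{lemma}

\begin{proof}
Let $c_1c_2c_3c_4$ be a $4$-cycle. It is induced by Lemma~\ref{lem:triangle}. Let $d_i$ be the third neighbor of $c_i$; then $d_i\ne d_{i+1}$, while $d_1=d_3$ and $d_2=d_4$ are possible. Commit $c_1$ and $c_3$. The two vertices of $N(d_2)\setminus\{c_2\}$ are nonadjacent and differ from $c_1,c_3$; commit those of them that are open. An uncommitted one is adjacent to $c_1$ or $c_3$, so it lies in $\{c_4,d_1,d_3\}$. Hence in $U$ the vertex $c_2$ sees at most $c_4,d_1,d_3,d_2$; peel $c_2$. The vertex $c_4$ is blocked, so it is still in $U$. Settle $d_4$. For $c_4$ we have $C(c_1)\subseteq\{d_1\}$, $C(c_3)\subseteq\{d_3\}$ and $|C(d_4)|\le2$; peel $c_4$. For (R3), the committed neighbors of $d_2$ need $d_2$ in $W$. If $d_2$ is still in $U$, then $C_{d_2}(c_2)=\emptyset$, and its other two neighbors are in $W$ or blocked, so $n(d_2)\le0+2+2$; peel $d_2$. Now every moved vertex is adjacent to one of $c_1,c_2,c_4,d_2\in W$. This is a start.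
\end{proof}

On a long cycle no vertex is counted twice, and every load can only be brought down to $5$. Here Theorem~\ref{thm:ert} supplies the missing unit.

\begin{lemma}\label{lem:long}
The girth of $G$ is at most $6$.
\end{lemma}

\begin{proof}
Let $C=c_0\cdots c_{g-1}$ be a shortest cycle, with indices in $\mathbb Z_g$, and suppose $g\ge7$. The cycle is induced; let $d_i\notin C$ be the third neighbor of $c_i$. The $d_i$ are distinct and pairwise nonadjacent, since otherwise there is a cycle of length at most $\lfloor g/2\rfloor+3<g$. Write $g$ as a sum of $m\ge2$ terms from $\{3,4\}$, and let $\Pi\subseteq\mathbb Z_g$ be a set of $m$ indices with these terms as cyclic gaps. Commit $c_i$ for $i\in\Pi$ and $d_i$ for $i\notin\Pi$; these vertices form an independent set.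

In a gap from $a$ to $a+4$, the middle vertex $c_{a+2}$ has $C(c_{a+1})=\{c_{a+1}\}$, $C(c_{a+3})=\{c_{a+3}\}$ and $|C(d_{a+2})|\le2$; peel it. Let $R$ be the set of cycle vertices still in $U$, two in each gap. Let $r=c_j\in R$. Its neighbors $d_j$ and $c_i$ with $i\in\Pi$ are committed and contribute at most $2$ each, and its third neighbor contributes only the other vertex of $R$ in the same gap. So $n(r)\le5$. Cyclically consecutive vertices of $R$ are at distance at most $2$ on $C$, so $G^2[R]$ has a Hamiltonian cycle of length $2m\ge4$. The first vertices $c_i,c_j$ of two consecutive gaps have distance at least $3$ along $C$ in both directions, and $d_i\ne d_j$, so they do not see each other. Thus $G^2[R]$ is flexible; peel $R$. Now $C\subseteq W$, and every moved vertex has a neighbor on $C$. This is a start.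
\end{proof}

So $G$ is cubic and bridgeless, of girth $5$ or $6$. From now on, ``(triangle)'' or ``($4$-cycle)'' after a claim names the forbidden cycle that its failure would create.

\section{Starts on a hexagon}\label{sec:hexagon}

A \emph{hexagon} is a $6$-cycle $(s_0,\dots,s_5)$ of $G$, with indices in $\mathbb Z_6$. It is induced, since a chord would create a cycle of length at most $4$. Let $t_i$ be the neighbor of $s_i$ off the hexagon, its \emph{outer neighbor}. Girth at least $5$ gives
\begin{equation}\label{eq:hex}
t_i\ne t_{i\pm1},\qquad t_i\ne t_{i\pm2},\qquad t_i\not\sim t_{i\pm1},\qquad t_i\sim s_j\text{ only if }j\in\{i,i+3\}\text{ and }t_i=t_j.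
\end{equation}
The construction of Lemma~\ref{lem:long} with $g=6$ and $\Pi=\{0,3\}$ commits the two \emph{hubs} $s_0,s_3$ and the vertices $t_1,t_2,t_4,t_5$. It fails if two of these $t_i$ are adjacent, or if the four remaining vertices of the hexagon all see each other. When adjacent $t_i$ are the problem, we can leave one or two of them uncommitted, commit their other neighbors instead, and peel them at the end. Since $G$ has no start, all these variants must fail.

\begin{lemma}\label{lem:hex}
For every hexagon $(s_0,\dots,s_5)$ of $G$ the following hold, where $N_i=N(t_i)\setminus\{s_i\}$.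
\begin{enumerate}
\item[(H1)] If $t_1\ne t_4$ or $t_2\ne t_5$, then two of $t_1,t_2,t_4,t_5$ are adjacent.
\item[(H2)] The set $\{s_0,s_3,t_2,t_4,t_5\}\cup N_1$ is not independent.
\item[(H3)] The set $\{s_0,s_3,t_4,t_5\}\cup N_1\cup N_2$ is not independent.
\item[(H4)] Let the six $t_i$ be distinct, and let $N_1=\{t_4,f_1\}$ and $N_5=\{t_2,f_5\}$. If $f_1\ne f_5$, then $\{s_0,s_3,t_2,t_4,f_1,f_5\}$ is not independent.
\end{enumerate}
\end{lemma}

\begin{proof}
In each case suppose the contrary and commit the independent set $A$ in question. For (H1) take $A=\{s_0,s_3,t_1,t_2,t_4,t_5\}$, which is independent by assumption and the last part of \eqref{eq:hex}. We then peel the vertices listed below. Each of them has a neighbor in $A$, so it is not in $A$, and each vertex of $A$ has a neighbor among them. So (R3) holds and we obtain a start, contrary to Corollary~\ref{cor:nostart}. In the tables, an entry $y:Y$ means $C(y)\subseteq Y$, and $y:2$ means $|C(y)|\le2$ by (R1).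

(H1) Let $R=\{s_1,s_2,s_4,s_5\}$. For $s_1$ we have $s_0:\{s_5,t_0\}$, $s_2:\{s_2\}$, $t_1:2$, so $n(s_1)\le5$. The maps $i\mapsto-i$, $3-i$, $i+3$ preserve $A$, so the same bound holds on all of $R$. The graph $G^2[R]$ contains the $4$-cycle $s_1s_2s_4s_5$. The vertices $s_1,s_4$ see each other only if $t_1=t_4$, and $s_2,s_5$ only if $t_2=t_5$. So a chord is missing, $G^2[R]$ is flexible, and we peel $R$.

(H2) Peel single vertices in the order of the rows; each load is at most $4$.
\[
\begin{array}{c|lll}
s_1& s_0:\{s_5,t_0\}& s_2:\{s_2\}& t_1:\{t_1\}\\
s_5& s_0:\{t_0\}& s_4:\{s_4\}& t_5:2\\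
s_4& s_3:\{s_2,t_3\}& s_5:\emptyset& t_4:2\\
s_2& s_3:\{t_3\}& s_1:\{t_1\}& t_2:2\\
t_1& s_1:\emptyset& \multicolumn{2}{l}{\text{each vertex of }N_1:2}
\end{array}
\]

(H3) Let $R=\{s_1,s_2,s_4,s_5\}$. All loads on $R$ are at most $5$:
\[
\begin{array}{c|lll}
s_1& s_0:\{s_5,t_0\}& s_2:\{s_2,t_2\}& t_1:\{t_1\}\\
s_2& s_3:\{s_4,t_3\}& s_1:\{s_1,t_1\}& t_2:\{t_2\}\\
s_4& s_3:\{s_2,t_3\}& s_5:\{s_5\}& t_4:2\\
s_5& s_0:\{s_1,t_0\}& s_4:\{s_4\}& t_5:2
\end{array}
\]
Since $t_1\notin A$ and $t_4\in A$, we have $t_1\ne t_4$, so the $4$-cycle $s_1s_2s_4s_5$ of $G^2[R]$ lacks the chord $s_1s_4$. Peel $R$. Then for $i=1,2$ we have $C_{t_i}(s_i)=\emptyset$ and $N_i\subseteq I$, so $n(t_i)\le0+2+2$; peel $t_1$ and $t_2$.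

(H4) Let $N_2=\{t_5,f_2\}$ and $N_4=\{t_1,f_4\}$. Peel $s_1$, then $s_5$, and then consider $R=\{s_2,s_4,t_1,t_5\}$, where all loads are at most $5$:
\[
\begin{array}{c|lll}
s_1& s_0:\{s_5,t_0\}& s_2:\{s_2\}& t_1:\{t_1\}\\
s_5& s_0:\{t_0\}& s_4:\{s_4\}& t_5:\{t_5\}\\
\hline
s_2& s_1:\{t_1\}& s_3:\{s_4,t_3\}& t_2:\{t_5,f_2\}\\
s_4& s_5:\{t_5\}& s_3:\{s_2,t_3\}& t_4:\{t_1,f_4\}\\
t_1& s_1:\{s_2\}& t_4:\{s_4,f_4\}& f_1:2\\
t_5& s_5:\{s_4\}& t_2:\{s_2,f_2\}& f_5:2
\end{array}
\]
The graph $G^2[R]$ contains the $4$-cycle $s_2t_1s_4t_5$, through the common neighbors $s_1,t_4,s_5,t_2$. We show that $t_1$ and $t_5$ do not see each other. Compare $N(t_1)=\{s_1,t_4,f_1\}$ with $N(t_5)=\{s_5,t_2,f_5\}$. The vertices $t_5,s_1,s_5$ are not in $A$, while $t_2,t_4,f_1,f_5$ are. So $t_5\notin N(t_1)$, and a common neighbor would lie in $\{t_4,f_1\}\cap\{t_2,f_5\}$. But $t_4\ne t_2$ and $f_1\ne f_5$ by assumption, $t_4\ne f_5$ since $t_4\not\sim t_5$, and $f_1\ne t_2$ since $t_1\not\sim t_2$. So $G^2[R]$ is flexible; peel $R$.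
\end{proof}

The lemma holds for all twelve ways of labeling a hexagon. Any antipodal pair $s_h,s_{h+3}$ can serve as hubs, and the labelings that fix the hubs permute the other four indices transitively. So (H2) \emph{with hubs $s_h,s_{h+3}$ and exceptional vertex $t_j$} says that the following set is not independent: the two hubs, the three vertices $t_k$ with $k\notin\{h,h+3,j\}$, and $N_j$. The reflection $i\mapsto3-i$ turns (H4) into
\begin{enumerate}
\item[(H4$'$)] if the $t_i$ are distinct, $N_2=\{t_5,f_2\}$, $N_4=\{t_1,f_4\}$ and $f_2\ne f_4$, then $\{s_0,s_3,t_1,t_5,f_2,f_4\}$ is not independent.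
\end{enumerate}

\section{Girth six}\label{sec:six}

Each part of Lemma~\ref{lem:hex} forces an edge near the hexagon. In girth $6$ few edges are allowed, and the forced ones assemble into the Heawood graph or into a near copy of it that hangs on a bridge.

\begin{lemma}\label{lem:six}
$G$ has girth $5$.
\end{lemma}

\begin{proof}
Suppose the girth is $6$, and take a hexagon $(s_0,\dots,s_5)$. As there is no $5$-cycle, $t_i\ne t_{i+3}$ and $t_i\not\sim t_{i+2}$. So the six $t_i$ are distinct, and the only possible edges among them are the three \emph{diagonals} $t_jt_{j+3}$. If at most one diagonal is an edge, choose $j$ so that the two diagonals other than $t_jt_{j+3}$ are nonedges; then (H1) with hubs $s_j,s_{j+3}$ is violated. So at least two diagonals are edges. When $t_i\sim t_{i+3}$, let $f_i$ be the third neighbor of $t_i$. It is none of the $s_j$ and $t_j$, so it is not adjacent to any $s_j$, and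
\begin{equation}\label{eq:f}
f_i\not\sim t_{i\pm1}\ \text{($5$-cycle)},\qquad f_i\not\sim t_{i+3}\ \text{(triangle)}.
\end{equation}

\medskip\noindent\emph{Case 1: exactly two diagonals are edges,} say $t_1\sim t_4$, $t_2\sim t_5$ and $t_0\not\sim t_3$. We apply (H2) four times. In each set, the hubs have no neighbor, the three vertices $t_k$ are pairwise nonadjacent, and \eqref{eq:f} leaves one possible edge:
\[
\begin{array}{c|c|c|c}
\text{hubs}&\text{exceptional}&\text{set}&\text{forced edge}\\ \hline
s_1,s_4&t_2&\{s_1,s_4,t_0,t_3,t_5,f_2\}&f_2t_0\\
s_1,s_4&t_5&\{s_1,s_4,t_0,t_2,t_3,f_5\}&f_5t_3\\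
s_2,s_5&t_1&\{s_2,s_5,t_0,t_3,t_4,f_1\}&f_1t_3\\
s_2,s_5&t_4&\{s_2,s_5,t_0,t_1,t_3,f_4\}&f_4t_0
\end{array}
\]
Suppose $f_2\ne f_4$. Then $f_2\not\sim f_4$ (triangle with $t_0$), $t_1\not\sim t_5$, and \eqref{eq:f} excludes all four edges between $\{t_1,t_5\}$ and $\{f_2,f_4\}$. So $\{s_0,s_3,t_1,t_5,f_2,f_4\}$ is independent, contrary to (H4$'$). Hence $f_2=f_4=:f$. If $f_1\ne f_5$, then $f_1\not\sim f_5$ (triangle with $t_3$), \eqref{eq:f} excludes the edges between $\{t_2,t_4\}$ and $\{f_1,f_5\}$, and (H4) is violated. Hence $f_1=f_5=:f'$. So $N(f)=\{t_0,t_2,t_4\}$ and $N(f')=\{t_1,t_3,t_5\}$, and the $14$ vertices $s_i,t_i,f,f'$ induce $H_{14}$ minus the edge $t_0t_3$. Let $r_0,r_3$ be the third neighbors of $t_0,t_3$. They lie outside the $14$ vertices, because the other twelve have all their neighbors accounted for and $t_0\not\sim t_3$. If $r_0=r_3$, the third edge at $r_0$ is the only edge leaving these $15$ vertices. So $r_0\ne r_3$.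

Apply (H4) to the hexagon $(t_4,f,t_2,s_2,s_1,t_1)$, labeled in this order. Its outer neighbors are $(s_4,t_0,t_5,s_3,s_0,f')$, which are distinct. The sets $N_1$ and $N_5$ for this hexagon are $N(t_0)\setminus\{f\}=\{s_0,r_0\}$ and $N(f')\setminus\{t_1\}=\{t_5,t_3\}$, as (H4) requires, and $r_0\ne t_3$. So $\{t_4,s_2,t_5,s_0,r_0,t_3\}$ is not independent. But none of $N(t_4)=\{s_4,t_1,f\}$, $N(s_2)=\{s_1,s_3,t_2\}$, $N(t_5)=\{s_5,t_2,f'\}$, $N(s_0)=\{s_1,s_5,t_0\}$, $N(t_3)=\{s_3,f',r_3\}$ meets this set, a contradiction.

\medskip\noindent\emph{Case 2: all three diagonals are edges.} Now $N(t_j)=\{s_j,t_{j+3},f_j\}$, so $t_j\sim f_i$ if and only if $f_i=f_j$, and \eqref{eq:f} says $f_i\ne f_{i\pm1}$ and $f_i\ne f_{i+3}$. With hubs $s_0,s_3$ we obtain: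
\begin{itemize}
\item from (H4), $f_1=f_5$ or $f_1\sim f_5$;
\item from (H4$'$), $f_2=f_4$ or $f_2\sim f_4$;
\item from (H3), whose set is $\{s_0,s_3,t_4,t_5,f_1,f_2\}$: $f_1\sim f_2$ or $f_1=f_5$ or $f_2=f_4$;
\item from (H3) after the rotation $i\mapsto i+3$, with set $\{s_0,s_3,t_1,t_2,f_4,f_5\}$: $f_4\sim f_5$ or $f_1=f_5$ or $f_2=f_4$.
\end{itemize}
If $f_1\ne f_5$ and $f_2\ne f_4$, then $f_1,f_2,f_4,f_5$ are distinct and $f_1f_2f_4f_5$ is a $4$-cycle. So $f_1=f_5$ or $f_2=f_4$. Rotating the hubs, we get that $f_{j-1},f_{j+1}$ are equal or adjacent for each $j$, and that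
\[
f_1=f_5\text{ or }f_2=f_4;\qquad f_3=f_5\text{ or }f_0=f_2;\qquad f_1=f_3\text{ or }f_0=f_4.
\]
Choose a true equality from each of the three alternatives. Two of the chosen ones concern indices of the same parity, and they involve different pairs. So after a rotation $f_0=f_2=f_4=:f$. The vertices $f_1,f_3,f_5$ differ from $f$, are pairwise equal or adjacent, and are not all distinct (triangle). If they are all equal, then $G=H_{14}$, contrary to Lemma~\ref{lem:heawood}. Otherwise, after a rotation by an even number, $f_1=f_5\sim f_3$. Then $N(f_1)=\{t_1,t_5,f_3\}$ and $f_3\sim t_3,f_1$, so the third edge at $f_3$ is the only edge leaving the $15$ vertices $s_i,t_i,f,f_1,f_3$. This contradicts Lemma~\ref{lem:bridge}.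
\end{proof}

\section{Twin pentagons}\label{sec:twins}

\emph{Twin pentagons} are two distinct $5$-cycles that share a path of length $2$. Their union is a hexagon with a vertex joined to two antipodal vertices, the structure that occurs three times in piece (a). Excluding it makes the neighborhood of a $5$-cycle tree-like enough for the final argument.

\begin{lemma}\label{lem:twins}
$G$ has no twin pentagons.
\end{lemma}

\begin{proof}
Let $s_0ms_3s_2s_1$ and $s_0ms_3s_4s_5$ be twin pentagons with common path $s_0ms_3$. The vertices $s_1,s_2,s_4,s_5$ are distinct. Indeed, if $s_2=s_5$ or $s_1=s_4$, this vertex forms a $4$-cycle with $s_0,m,s_3$. If $s_2=s_4$, then $s_1\ne s_5$ as the cycles differ, and $s_0s_1s_2s_5$ is a $4$-cycle; if $s_1=s_5$, then $s_2\ne s_4$ and $s_3s_2s_1s_4$ is a $4$-cycle. So $(s_0,\dots,s_5)$ is a hexagon with $t_0=t_3=m$. Let $\mu$ be the third neighbor of $m$. By \eqref{eq:hex}, $m$ is neither equal nor adjacent to any of $t_1,t_2,t_4,t_5$. With hubs $s_1,s_4$ the outer neighbors in (H1) are $t_2,m,t_5,m$, so $t_2=t_5$ or $t_2\sim t_5$. With hubs $s_2,s_5$ they are $m,t_4,m,t_1$, so $t_1=t_4$ or $t_1\sim t_4$.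 The reflection $i\mapsto3-i$ preserves the configuration and exchanges $1\leftrightarrow2$, $4\leftrightarrow5$. Up to this reflection there are three cases.

\medskip\noindent\emph{Case $t_1=t_4$, $t_2=t_5$.} The vertices $m,t_1,t_2$ are distinct and pairwise nonadjacent, so with the hexagon they form a piece of type (a). This contradicts Lemma~\ref{lem:nopiece}.

\medskip\noindent\emph{Case $t_1=t_4=:t$, $t_2\sim t_5$.} Let $f_2,f_5$ be the third neighbors of $t_2,t_5$. Since $t_2\ne t_5$, neither is on the hexagon, and neither equals $m$. Apply (H2) with hubs $s_0,s_3$ and exceptional vertex $t_5$; the set is $\{s_0,s_3,t,t_2,f_5\}$. It avoids $N(s_0)\cup N(s_3)=\{s_1,s_2,s_4,s_5,m\}$. Also $t=t_1\not\sim t_2$ and $f_5\not\sim t_2$ (triangle). So $f_5\sim t$. With exceptional vertex $t_2$ the set is $\{s_0,s_3,t,t_5,f_2\}$, where $t=t_4\not\sim t_5$ and $f_2\not\sim t_5$, so $f_2\sim t$. But $t$ has only one neighbor besides $s_1,s_4$. So $f_2=f_5$, and $t_2t_5f_2$ is a triangle.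

\medskip\noindent\emph{Case $t_1\sim t_4$, $t_2\sim t_5$.} Now $t_1,t_2,t_4,t_5$ are distinct. Let $f_i$ be the third neighbor of $t_i$ for $i=1,2,4,5$; it is not on the hexagon. Apply (H2) with hubs $s_1,s_4$ and exceptional vertex $t_2$; the set is $\{s_1,s_4,m,t_5,f_2\}$. We have $N(s_1)=\{s_0,s_2,t_1\}$, $N(s_4)=\{s_3,s_5,t_4\}$, $N(m)=\{s_0,s_3,\mu\}$, and $\mu\ne t_5$, $f_2\ne t_1$, $f_2\not\sim t_5$ (triangle). So an edge in the set requires $f_2\in\{\mu,t_4\}$. The maps $i\mapsto i+3$, $3-i$, $-i$ preserve the assumptions of this case and give $f_5\in\{\mu,t_1\}$, $f_1\in\{\mu,t_5\}$, $f_4\in\{\mu,t_2\}$. Thus either $t_2\sim t_4$ or $f_2=f_4=\mu$, and either $t_1\sim t_5$ or $f_1=f_5=\mu$. If both edges are present, $t_1t_4t_2t_5$ is a $4$-cycle. If both are absent, $\mu$ has degree $5$. By the reflection we may assume $t_2\sim t_4$ and $f_1=f_5=\mu$. Then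
\begin{gather*}
N(m)=\{s_0,s_3,\mu\},\quad N(\mu)=\{m,t_1,t_5\},\quad N(t_1)=\{s_1,t_4,\mu\},\\
N(t_2)=\{s_2,t_4,t_5\},\quad N(t_4)=\{s_4,t_1,t_2\},\quad N(t_5)=\{s_5,t_2,\mu\},
\end{gather*}
so $G$ consists of these six vertices and the hexagon. By these lists, each of the six pairs $s_0t_2$, $mt_4$, $s_1s_4$, $s_2\mu$, $s_5t_1$, $s_3t_5$ is nonadjacent with disjoint neighborhoods. Giving them the colors $0,1,\dots,5$ colors $G$, a contradiction.
\end{proof}

\section{The neighborhood of a pentagon}\label{sec:pentagon}

Let $C=c_1\cdots c_5$ be a $5$-cycle of $G$, with indices in $\mathbb Z_5$. It is induced. Let $d_i\notin C$ be the third neighbor of $c_i$, and put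
\[
D=\{d_1,\dots,d_5\},\qquad Q_i=N(d_i)\setminus\{c_i\},\qquad Q=Q_1\cup\dots\cup Q_5.
\]
The $d_i$ are distinct, since the girth is $5$. They are pairwise nonadjacent: $d_i\sim d_{i+1}$ gives a $4$-cycle, and $d_i\sim d_{i+2}$ gives a $5$-cycle that shares $c_ic_{i+1}c_{i+2}$ with $C$. Hence $Q\cap(C\cup D)=\emptyset$, and only vertices of $C\cup D$ have neighbors in $C$.

The number $5$ is not a sum of threes and fours, so the construction of Lemma~\ref{lem:long} has no analogue on $C$. We look for hexagons instead: an edge between $Q_i$ and $Q_{i+1}$ closes one through $c_ic_{i+1}$. To show that such edges exist, we delete $C$ and try to extend a coloring of the rest. With $c_1,c_3$ colored $0$, the adjacent vertices $c_4,c_5$ see too many colors unless $Q_4\cup Q_5$ is colored $0$, and even then their lists may be the same singleton unless $d_1$ and $d_3$ have different colors. Minimality gives no such control over the coloring, but Lemma~\ref{lem:prop} does: it prescribes zeros, and an auxiliary vertex joined to $d_1$ and $d_3$ separates their colors.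

\begin{lemma}\label{lem:edges}
For each $i$ there is an edge between $Q_i$ and $Q_{i+1}$.
\end{lemma}

\begin{proof}
Suppose there is none for $i=4$. Each $Q_i$ is independent (triangle), so $Q_4\cup Q_5$ is independent. Let $G^*$ be obtained from $G-C$ by adding a vertex $p^*$ adjacent to $d_1$ and $d_3$; it is subcubic. In $G^*$ commit $p^*$ and $Q_4\cup Q_5$. Each of $d_4,d_5$ has two neighbors in $G^*$, both committed, so its load is at most $4$; peel both. By (R3) this is a stage with $I_0=\{p^*\}\cup Q_4\cup Q_5$ and $L_0=\{d_4,d_5\}$, as $p^*$ has degree $2$. A component of $G^*$ that misses $I_0\cup L_0$ would be a component of $G-C$ containing none of $d_1,d_3,d_4,d_5$, and then $c_2d_2$ would be the only edge of $G$ leaving it. So Lemma~\ref{lem:prop} applies to $G^*$.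

\medskip\noindent\emph{Case 1: $G^*$ has a coloring that is $0$ on $I_0$.} Restrict it to $G-C$. If $d_2$ is nonzero and has no neighbor of color $0$, recolor it $0$. Let $\delta_i$ be the color of $d_i$. Because of $p^*$, the colors $\delta_1,\delta_3$ are nonzero and distinct. Two vertices outside $C$ have no common neighbor in $C$, so the coloring respects distances in $G$. Give $0$ to $c_1$ and $c_3$. Outside $C$, the vertex $c_2$ sees $d_1$, $d_3$ and the three vertices of $\{d_2\}\cup Q_2$, at least one of which has color $0$. So some color $\gamma\in[5]$ is free for $c_2$. Since $Q_4\cup Q_5$ has color $0$, the vertex $c_4$ must avoid only $\gamma,\delta_3,\delta_4,\delta_5$, the vertex $c_5$ must avoid only $\gamma,\delta_1,\delta_4,\delta_5$, and the two must differ. Both lists are nonempty. If they were the same singleton, then $\{\gamma,\delta_3,\delta_4,\delta_5\}=\{\gamma,\delta_1,\delta_4,\delta_5\}$ would have four elements, which forces $\delta_1=\delta_3$. By $(\ast)$ the coloring extends to $G$, a contradiction.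

\medskip\noindent\emph{Case 2: $G^*$ contains a piece with no port in $\{d_4,d_5\}$.} A piece that avoids $p^*$ lies in the induced subgraph $G-C$ and contradicts Lemma~\ref{lem:nopiece}. So $p^*$ is in the piece, and it is a port because it has degree $2$. In type (a) let $p^*=p_1$, by symmetry; then $p_2z_2z_1z_6z_5$ and $p_2z_2z_3z_4z_5$ are twin pentagons of $G$. In type (c), $x_0x_1x_2x_6x_7$ and $x_0x_1x_2x_3x_4$ are twin pentagons of $G$. So the piece has type (b), and by permuting the $o_i$ we may assume $p^*=p_1$, $e_{12}=d_1$, $e_{34}=d_3$. Exchanging the names of $o_3$ and $o_4$ fixes $p_1,e_{12},e_{34}$ and exchanges $p_2$ with $p_3$, so we may also assume $p_2\ne d_2$. Since $p_2\notin\{d_4,d_5\}$ and $p_2\ne d_1,d_3$, we get $p_2\notin D$; this is where the condition on ports in Lemma~\ref{lem:prop} is used. Hence the third neighbor $w$ of $p_2$ in $G$ is not in $C$. In $G$ we have $N(d_1)=\{o_1,o_2,c_1\}$ and $N(d_3)=\{o_3,o_4,c_3\}$, and the remaining $e_{ij}$ and all $o_i$ have the same three neighbors as in the piece. So $w$ is none of the $o_i$ and $e_{ij}$, and $w\ne p_3$ since ports are nonadjacent.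

Apply (H2) to the hexagon $(o_3,e_{13},o_1,e_{14},o_4,d_3)$ of $G$, labeled in this order. Its outer neighbors are $(e_{23},p_2,d_1,p_3,e_{24},c_3)$, and $N(p_2)\setminus\{e_{13}\}=\{e_{24},w\}$. So $\{o_3,e_{14},d_1,e_{24},c_3,w\}$ is not independent. But none of $N(o_3)=\{e_{13},e_{23},d_3\}$, $N(e_{14})=\{o_1,o_4,p_3\}$, $N(d_1)=\{o_1,o_2,c_1\}$, $N(e_{24})=\{o_2,o_4,p_2\}$, $N(c_3)=\{c_2,c_4,d_3\}$ meets this set, a contradiction.
\end{proof}

On each of the five hexagons obtained in this way, (H1) will force an end of the edge between $Q_i$ and $Q_{i+1}$ to have a second neighbor in $D$. There are four ways for this to happen, and the next lemma excludes two of them.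

\begin{lemma}\label{lem:beta}
No vertex $\beta$ is adjacent to $d_{i-1}$, to $d_{i+1}$ and to a vertex $e\in Q_i$.
\end{lemma}

\begin{proof}
Suppose $\beta$ exists for $i=2$. Write
\begin{gather*}
N(\beta)=\{d_1,d_3,e\},\qquad N(e)=\{d_2,\beta,g\},\\
N(d_1)=\{c_1,\beta,f_1\},\qquad N(d_2)=\{c_2,e,f_2\},\qquad N(d_3)=\{c_3,\beta,f_3\}.
\end{gather*}
The vertices $\beta,e,f_1,f_2,f_3$ lie in $Q$, so they are not in $C\cup D$, and $g\notin C$. We have $f_1\ne f_3$ ($4$-cycle with $d_1,\beta,d_3$); $e\not\sim d_1,d_3,f_2$ (triangles); and $e\not\sim f_1,f_3$ ($4$-cycles $d_1f_1e\beta$ and $d_3f_3e\beta$). In particular $g\notin\{d_1,d_2,d_3,f_1,f_2,f_3\}$ and $e\ne f_1,f_3$. The reflection $i\mapsto4-i$ of $C$ preserves the configuration; it exchanges $1\leftrightarrow3$ and $4\leftrightarrow5$.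

Consider the hexagon $(c_2,c_1,d_1,\beta,e,d_2)$ with outer neighbors $(c_3,c_5,f_1,d_3,g,f_2)$. Apply (H2) with hubs $c_1,e$ and exceptional vertex $c_3$, for which $N(c_3)\setminus\{c_2\}=\{c_4,d_3\}$. The set is $\{c_1,e,f_1,d_3,f_2,c_4\}$. It avoids $N(c_1)=\{c_2,c_5,d_1\}$ and $N(c_4)=\{c_3,c_5,d_4\}$, the vertex $e$ has no neighbor in it, and $f_1\notin N(d_3)$. So $f_2\sim f_1$ or $f_2\sim d_3$. By reflection, $f_2\sim f_3$ or $f_2\sim d_1$. Since $f_2\ne\beta$ (as $\beta\not\sim d_2$), $f_2\sim d_3$ means $f_2=f_3$, and $f_2\sim d_1$ means $f_2=f_1$. If $f_2=f_3$, then $f_2\not\sim f_3$, so $f_2=f_1$, contrary to $f_1\ne f_3$. If $f_2=f_1$, then $f_2\not\sim f_1$, so $f_2=f_3$, the same contradiction. Hence $N(f_2)=\{d_2,f_1,f_3\}$, and $f_1\not\sim f_3$ (triangle).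

If $f_1\sim g$, then $d_1f_1ge\beta$ and $d_2f_2f_1ge$ are $5$-cycles sharing the path $f_1ge$, contrary to Lemma~\ref{lem:twins}. So $f_1\not\sim g$, and by reflection $f_3\not\sim g$. Apply (H2) to the same hexagon with hubs $c_2,\beta$ and exceptional vertex $f_2$. The set is $\{c_2,\beta,c_5,f_1,g,f_3\}$. It avoids $N(c_2)=\{c_1,c_3,d_2\}$ and $N(\beta)=\{d_1,d_3,e\}$, the vertices $f_1,f_3,g$ are pairwise nonadjacent, and the set meets $N(c_5)=\{c_1,c_4,d_5\}$ only if $g=d_5$. So $g=d_5$. By reflection $g=d_4$, a contradiction.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]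
A vertex $\kappa$ adjacent to $d_a$ and $d_{a+1}$ is a \emph{cap at $a$}. There is at most one ($4$-cycle). Let $\tau(\kappa)$ be its third neighbor. The cap $\kappa$ at $a$ \emph{serves} the index $a+1$ if $\tau(\kappa)\in Q_{a+2}$, that is, if the edge $\kappa\tau(\kappa)$ joins $Q_{a+1}$ to $Q_{a+2}$. It serves $a-1$ if $\tau(\kappa)\in Q_{a-1}$, that is, if this edge joins $Q_{a-1}$ to $Q_a$.

\emph{Every index $i$ is served by some cap.} By Lemma~\ref{lem:edges} there are adjacent vertices $x\in Q_i$ and $y\in Q_{i+1}$. Let $N(x)=\{d_i,y,x'\}$ and $N(y)=\{d_{i+1},x,y'\}$; then $x',y'\notin C$. Apply (H1) to the hexagon $(d_i,c_i,c_{i+1},d_{i+1},y,x)$, labeled in this order, so that $(t_1,t_2,t_4,t_5)=(c_{i-1},c_{i+2},y',x')$. Since $c_{i-1}\ne y'$, two of these four vertices are adjacent. We have $c_{i-1}\not\sim c_{i+2}$ because $C$ is induced, and $x'\not\sim y'$ by \eqref{eq:hex}. So $x'$ or $y'$ is adjacent to $c_{i-1}$ or $c_{i+2}$, that is, it lies in $\{d_{i-1},d_{i+2}\}$. Lemma~\ref{lem:beta} excludes $x'=d_{i+2}$ (take $\beta=x$, $e=y$) and $y'=d_{i-1}$ (take $\beta=y$, $e=x$). If $x'=d_{i-1}$, then $x$ is the cap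 at $i-1$ and $\tau(x)=y\in Q_{i+1}$. If $y'=d_{i+2}$, then $y$ is the cap at $i+1$ and $\tau(y)=x\in Q_i$. In both cases $i$ is served.

Now we count the edges between $D$ and $Q$; there are exactly ten, two at each $d_i$. Let $K$ be the set of caps that serve some index. For $\kappa\in K$ we have $\tau(\kappa)\in Q$, so $\tau(\kappa)\notin D$. Thus $\kappa$ has exactly two neighbors in $D$, with consecutive indices, and it is the cap at a single $a$ and serves one or two indices. Let $K_2\subseteq K$ be the set of caps that serve two. Since all five indices are served, $|K|+|K_2|\ge5$. If $\kappa\in K_2$ is the cap at $a$, then $N(\tau(\kappa))=\{\kappa,d_{a-1},d_{a+2}\}$. The indices $a-1$ and $a+2$ are not consecutive in $\mathbb Z_5$, so $\tau(\kappa)\notin K$. Also $\kappa$ is the only neighbor of $\tau(\kappa)$ outside $D$, so $\tau$ is injective on $K_2$. Hence $Y=K\cup\tau(K_2)\subseteq Q$ has $|K|+|K_2|\ge5$ elements, each incident with exactly two of the ten edges. So $|Y|=5$, and the elements of $Y$ absorb all ten edges. Every vertex of $Q$ has a neighbor in $D$, so $Q=Y$. Each vertex of $Y$ has exactly one neighbor outside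 $D$, and this neighbor lies in $Q$: for $\kappa\in K$ it is $\tau(\kappa)$, and for $\tau(\kappa)$ with $\kappa\in K_2$ it is $\kappa$. So $G[Q]$ is a $1$-regular graph on five vertices, which is impossible. Hence the counterexample $G$ does not exist.
\end{proof}

\section{Infinite graphs}\label{sec:infinite}

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]
Necessity was shown in Section~\ref{sec:petersen}. Let $G$ be an infinite subcubic graph without Petersen component. For a finite set $S\subseteq V(G)$, let $X_S$ be the set of maps $V(G)\to\{0\}\cup[5]$ under which no two adjacent vertices of $S$ both get $0$, and no two vertices of $S$ at distance at most $2$ in $G$ get the same color in $[5]$. We claim $X_S\ne\emptyset$. Let $S^+$ be the finite set of vertices at distance at most $1$ from $S$. A Petersen component of $G[S^+]$ is cubic, so no edge of $G$ leaves it, and it would be a component of $G$. By Theorem~\ref{thm:main}, $G[S^+]$ has a coloring. Every path of length at most $2$ in $G$ between vertices of $S$ lies in $G[S^+]$, so any extension of this coloring to a map on $V(G)$ belongs to $X_S$.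

The sets $X_S$ are closed in the product space $(\{0\}\cup[5])^{V(G)}$, which is compact by Tychonoff's theorem, and $X_{S\cup S'}\subseteq X_S\cap X_{S'}$. So some map lies in all $X_S$. Each condition in the definition of a coloring concerns two vertices, so this map is a coloring of $G$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LW}
Xujun Liu, Yan Wang, \emph{Partition subcubic planar graphs into independent sets}, arXiv:2408.12189 (2024).

\end{thebibliography}
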